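# Heights of the points $C\cap\omega C$ for torsion $\omega$, and the gap below $\theta$

## 1. Translating the line $x_0+x_1+x_2=0$ by $(\zeta,\zeta^{-1})$

Take the line $C\subset\mathbb P^2$ given by $x_0+x_1+x_2=0$. Move it by a pair of roots of unity and intersect the new line with the old one. This gives one point with cyclotomic coordinates. How small can its height be, if it is not zero? Before we treat all pairs, we settle one family of pairs completely.

**Setting.** Let $\mu_\infty\subset\overline{\mathbb Q}^\times$ be the group of roots of unity. A pair $\omega=(\omega_1,\omega_2)\in\mu_\infty^2$ acts on $\mathbb P^2$ by $\omega\cdot(x_0:x_1:x_2)=(x_0:\omega_1x_1:\omega_2x_2)$, so $\omega C$ is the line $x_0+\omega_1^{-1}x_1+\omega_2^{-1}x_2=0$. For $\omega\ne(1,1)$ the lines $C$ and $\omega C$ are distinct, and $C\cap\omega C$ is one point. The height of a point $p=(p_0:p_1:p_2)$ with coordinates in a number field $K$ is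
$$\mathrm h(p)=\frac1{[K:\mathbb Q]}\sum_{v\in M_K}[K_v:\mathbb Q_v]\log\max_i|p_i|_v .$$
By the product formula it does not change when the coordinates are scaled, and it does not depend on $K$. For instance $\mathrm h(2:1:1)=\log 2$: the infinite place gives $\log2$, and at every finite place the maximum is $1$. If all coordinates are $0$ or roots of unity (and not all $0$), then $\mathrm h=0$.

Put
$$\theta=\frac{3\sqrt3}{4\pi}L(\chi_{-3},2)=0.323065\ldots,$$
where $\chi_{-3}$ is the nontrivial Dirichlet character modulo $3$. It is known that $0\le\mathrm h(C\cap\omega C)\le\log2$ for all $\omega\ne(1,1)$. The question, from Roberto Gualdi and Martín Sombra, "Limit heights and special values of the Riemann zeta function", arXiv:2304.01966 (2023), is this: given $\varepsilon>0$, is the set of $\omega\in\mu_\infty^2\setminus\{(1,1)\}$ with $0<\mathrm h(C\cap\omega C)\le\theta-\varepsilon$ finite?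

**Coordinates of the point.** Throughout, $a=\omega_1^{-1}$ and $b=\omega_2^{-1}$. The vector product of $(1,1,1)$ and $(1,a,b)$ gives
$$C\cap\omega C=(b-a:1-b:a-1).\tag{1.1}$$
If $a=1$, $b=1$ or $a=b$, this is $(1:-1:0)$, $(1:0:-1)$ or $(0:1:-1)$, of height $0$. So
$$\mathrm h(C\cap\omega C)>0\ \Longrightarrow\ a\neq1,\ b\ne1,\ a/b\ne1 .\tag{1.2}$$

**The family $\omega_1\omega_2=1$.** Let $a=\zeta$ have order $N\ge3$ and let $b=\zeta^{-1}$. Dividing (1.1) by $\zeta-1$ we get
$$C\cap\omega C=\bigl(-(1+\zeta^{-1}):\zeta^{-1}:1\bigr).$$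
The coordinates are algebraic integers and one of them is $1$, so finite places contribute $0$. The infinite places give the mean over the conjugates of $\zeta$ of $\log\max(1,|1+\zeta^{-1}|)$. With $\log^+x=\max(\log x,0)$ and
$$f(x)=\log^+|1+e^{ix}|,$$
the height depends only on $N$; call it $h_N$:
$$h_N=\frac1{\varphi(N)}\sum_{\substack{r\bmod N\\(r,N)=1}}f(2\pi r/N).\tag{1.3}$$

By hand, using $|1+e^{ix}|=2|\cos\frac x2|$: for $N=3$ we get $h_3=0$; for $N=4$, $h_4=\frac12\log2=0.3465\ldots$; for $N=5$ the values $2\cos\frac\pi5=\frac{1+\sqrt5}2$ and $2\cos\frac{2\pi}5<1$ give $h_5=\frac12\log\frac{1+\sqrt5}2=0.2406\ldots$; for $N=6$, $h_6=\frac12\log3=0.5493\ldots$. The case $N=3$ shows that the converse of (1.2) is false. The values jump around $\theta$, but (1.3) is a kind of Riemann sum.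

**Textbook facts.** We shall use the following throughout.

* (F1) The mean of $\xi^j$ over the primitive $d$-th roots of unity $\xi$ is $\mu(D)/\varphi(D)$ with $D=d/\gcd(d,j)$. Indeed $\xi^j$ runs uniformly over the primitive $D$-th roots of unity, whose sum is $\mu(D)$. Since $\varphi(D)\to\infty$ as $D\to\infty$, the primitive $d$-th roots equidistribute on $S^1$ as $d\to\infty$.
* (F2) For $m\ge2$ the mean of $\log|1-\xi|$ over primitive $m$-th roots is $\Lambda(m)/\varphi(m)\ge0$, because the product of the $1-\xi$ is the value at $1$ of the $m$-th cyclotomic polynomial, which is $p$ if $m$ is a power of a prime $p$ and $1$ otherwise.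
* (F3) $\int_{S^1}\log|1-z|=0$ for the Haar probability measure. Moreover, with $g(t)=\log|2\sin\frac t2|=\log|1-e^{it}|$, the Fourier series of the square integrable function $g$ is $-\sum_{n\ge1}\frac{\cos nt}n$. Integrating it termwise,
$$\mathrm{Cl}_2(x):=-\int_0^xg(t)\,dt=\sum_{n\ge1}\frac{\sin nx}{n^2}.$$
The function $\mathrm{Cl}_2$ is odd and $2\pi$-periodic, $\mathrm{Cl}_2(\pi)=0$, and $\int_x^yg=\mathrm{Cl}_2(x)-\mathrm{Cl}_2(y)$.

**Proposition 1.1.** (a) $\frac1{2\pi}\int_0^{2\pi}f=\theta$ and $h_N\to\theta$ as $N\to\infty$. (b) $0<h_p<\theta$ for every prime $p\ge5$. (c) $h_{pq}>\theta$ for all distinct primes $p,q\ge11$.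

**Step 1: the mean of $f$.** For $|x|\le\pi$ we have $|1+e^{ix}|=2\cos\frac x2$, which is $\ge1$ exactly for $|x|\le\frac{2\pi}3$. Substituting $t=\pi-x$,
$$\frac1{2\pi}\int_{-\pi}^{\pi}f=\frac1\pi\int_0^{2\pi/3}\log\bigl(2\cos\tfrac x2\bigr)dx=\frac1\pi\int_{\pi/3}^{\pi}g=\frac1\pi\mathrm{Cl}_2(\tfrac\pi3).$$
Next, $\mathrm{Cl}_2(\pi-x)=-\sum(-1)^n\frac{\sin nx}{n^2}$, so $2\mathrm{Cl}_2(x)-2\mathrm{Cl}_2(\pi-x)=4\sum_{n\text{ even}}\frac{\sin nx}{n^2}=\mathrm{Cl}_2(2x)$. At $x=\frac\pi3$ this reads $\mathrm{Cl}_2(\frac{2\pi}3)=2\mathrm{Cl}_2(\frac\pi3)-2\mathrm{Cl}_2(\frac{2\pi}3)$, hence $\mathrm{Cl}_2(\frac\pi3)=\frac32\mathrm{Cl}_2(\frac{2\pi}3)$. Since $\sin\frac{2\pi n}3=\frac{\sqrt3}2\chi_{-3}(n)$, we have $\mathrm{Cl}_2(\frac{2\pi}3)=\frac{\sqrt3}2L(\chi_{-3},2)$. Altogether the mean is $\frac1\pi\cdot\frac{3\sqrt3}4L(\chi_{-3},2)=\theta$.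

**Step 2: decay of the Fourier coefficients of $f$.** Let $\hat f(j)=\frac1{2\pi}\int_{-\pi}^\pi f(x)e^{-ijx}dx$, so $\hat f(0)=\theta$. The function $f$ is Lipschitz, with $f'=-\frac12\tan\frac x2$ on $|x|<\frac{2\pi}3$ and $f'=0$ on $\frac{2\pi}3<|x|\le\pi$. For $j\ne0$, integrating by parts twice,
$$\hat f(j)=\frac1{2\pi ij}\int_{-2\pi/3}^{2\pi/3}f'e^{-ijx}dx,\qquad \Bigl|\int_{-2\pi/3}^{2\pi/3}f'e^{-ijx}dx\Bigr|\le\frac1{|j|}\Bigl(\tfrac{\sqrt3}2+\tfrac{\sqrt3}2+\int|f''|\Bigr)=\frac{2\sqrt3}{|j|}.$$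
Here the boundary values of $|f'|$ are $\frac12\tan\frac\pi3=\frac{\sqrt3}2$, and $\int|f''|=\sqrt3$ because $f'$ decreases from $\frac{\sqrt3}2$ to $-\frac{\sqrt3}2$. So $|\hat f(j)|\le\frac{\sqrt3}{\pi j^2}$, and the Fourier series of $f$ converges absolutely to $f$.

**Step 3: proof of (a).** By (F1) and absolute convergence, $h_N=\sum_j\hat f(j)\frac{\mu(N/\gcd(N,j))}{\varphi(N/\gcd(N,j))}$. For fixed $j\ne0$ the quotient tends to $0$ as $N\to\infty$, it is bounded by $1$, and $\sum|\hat f(j)|<\infty$. So $h_N\to\hat f(0)=\theta$ by dominated convergence.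

**Step 4: complete sums.** Put $T_e=\frac1e\sum_{r\bmod e}f(2\pi r/e)=\sum_l\hat f(le)$. Then
$$e|T_e-\theta|\le e\cdot2\sum_{l\ge1}\frac{\sqrt3}{\pi l^2e^2}=\frac{\sqrt3\,\pi}{3e}<\frac{1.814}e.$$
Also $T_1=f(0)=\log2$, and $\log2-\theta>0.37$.

**Step 5: proof of (b).** Removing the term $r=0$ from a complete sum, $(p-1)h_p=pT_p-\log2$. So
$$(p-1)(h_p-\theta)=p(T_p-\theta)-(\log2-\theta)<\tfrac{1.814}5-0.37<0 .$$
And $h_p>0$, because $f(2\pi/p)=\log(2\cos\frac\pi p)>0$ for $p\ge5$.

**Step 6: proof of (c).** By Möbius inversion over the divisors of $N=pq$, $\varphi(N)h_N=pqT_{pq}-pT_p-qT_q+T_1$. Since $\varphi(N)=pq-p-q+1$,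
$$\varphi(N)(h_N-\theta)=pq(T_{pq}-\theta)-p(T_p-\theta)-q(T_q-\theta)+(\log2-\theta)>0.37-1.814\bigl(\tfrac1{11}+\tfrac1{13}+\tfrac1{143}\bigr)>0,$$
because one of the primes is at least $11$, the other at least $13$, and $1.814\cdot0.1749<0.3173$. $\square$

For each $N$ only finitely many $\omega$ on the curve $\omega_1\omega_2=1$ have order $N$. So on this curve the answer is yes: only finitely many $\omega$ have $0<\mathrm h\le\theta-\varepsilon$. By (b), $\varepsilon=0$ is not allowed.

What changes for general $\omega$? Two things. First, we divided by the common factor $\zeta-1$ and were left with a continuous function $f$. In general the three differences in (1.1) have no common factor to cancel, and the function $\log\max(|1-a|,|1-b|,|a-b|)$ is $-\infty$ at $(1,1)$. Second, infinitely many torsion points need not lie on one curve. They can be spread over infinitely many curves, each with its own limiting height, and every such limit has to be compared with $\theta$.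

## 2. Torsion curves and their limiting heights

We replace the pair $(a,b)$ by a more symmetric object. Let $\mathbb T=(S^1)^3/S^1\ni z=(z_0,z_1,z_2)$, with coordinates $a=z_1/z_0$ and $b=z_2/z_0$. Its characters are
$$\chi_k(z)=z_0^{k_0}z_1^{k_1}z_2^{k_2}=a^{k_1}b^{k_2},\qquad k\in\mathbb Z^3,\ k_0+k_1+k_2=0 .$$
Put
$$F(z)=\log\max_{i<j}|z_i-z_j|=\log\max(|1-a|,|1-b|,|a-b|)\le\log2 .$$
$F$ is invariant under permutations of the $z_i$ and under $z\mapsto\bar z=z^{-1}$. It is finite and continuous except at $a=b=1$, where it is $-\infty$. We write $\chi_k(\omega)$ for $a^{k_1}b^{k_2}$, always in the coordinates $a,b$.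

**Definition.** Let $k\neq 0$ be *primitive*, that is, $\gcd(k_0,k_1,k_2)=1$. For $\zeta\in S^1$, $I_k(\zeta)$ is the mean of $F$ over the coset $\{\chi_k=\zeta\}$ with its invariant probability measure, and $I(k,d)$ is the mean of $I_k(\xi)$ over the primitive $d$-th roots of unity $\xi$. Put $c_0=\int_{\mathbb T}F$ (Haar probability measure).

**Definition.** $k$ is a *root* if it is a permutation of $(1,-1,0)$. The pair $(k,d)$ is *trivial* if $k$ is a root and $d=1$; these are the curves $a=1$, $b=1$, $a=b$. It is *exceptional* if $\pm k$ is a permutation of $(-2,1,1)$ and $d=1$; the curves are $ab=1$, $b=a^2$, $a=b^2$, that is, $\omega_1\omega_2=1$, $\omega_2=\omega_1^2$, $\omega_1=\omega_2^2$.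

Two examples. For the root $k=(-1,1,0)$ we have $\chi_k=a$. If $a=1$, then $F=\log|1-b|$, so $I(k,1)=I_k(1)=0$ by (F3). If $a=-1$, then $|1-a|=2$ and $F=\log2$ everywhere, so $I(k,2)=\log2$. For $k=(-2,1,1)$ we have $\chi_k=ab$; the coset $\zeta=1$ consists of the points $(a,b)=(t,t^{-1})$, where $|a-b|=|1-t||1+t|$ and $F=\log|1-t|+\log^+|1+t|$. By (F3) and Proposition 1.1(a),
$$I(k,1)=I_k(1)=\theta\qquad\text{for }k=(-2,1,1).\tag{2.1}$$

The symmetries of $F$ show that $I(k,d)$ is unchanged when $k$ is permuted or replaced by $-k$: $I_{-k}(\zeta)=I_k(\zeta^{-1})$, and $\zeta\mapsto\zeta^{-1}$ permutes the primitive $d$-th roots. So (2.1) gives $I(k,d)=\theta$ for every exceptional $(k,d)$.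

**Theorem 2.1.** For every $\varepsilon>0$ the set $\{\omega\in\mu_\infty^2\setminus\{(1,1)\}: 0<\mathrm h(C\cap\omega C)\le\theta-\varepsilon\}$ is finite.

**Theorem 2.2.**

* (a) $c_0=4\zeta(3)/\pi^2=0.48717\ldots$. The set of limits of $\mathrm h(C\cap\omega_nC)$ along sequences of pairwise distinct $\omega_n$ is $L=\{0,c_0\}\cup\{I(k,d):(k,d)\text{ nontrivial}\}$, and its only accumulation point is $c_0$.
* (b) $\min(L\setminus\{0\})=\theta$. We have $I(k,d)=\theta$ for exceptional $(k,d)$, while $c_0$ and all other nontrivial $I(k,d)$ are $>\theta+\frac1{2\pi^2}$. Consequently, all but finitely many $\omega$ with $0<\mathrm h(C\cap\omega C)\le\theta+\frac1{2\pi^2}$ lie on the three curves $\omega_1\omega_2=1$, $\omega_2=\omega_1^2$, $\omega_1=\omega_2^2$, and along each of these curves $\mathrm h\to\theta$.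
* (c) $\{\omega:0<\mathrm h(C\cap\omega C)<\theta\}$ is infinite, and $\theta$ is also approached strictly from above.

Part (c) is already proved: by Proposition 1.1 the heights $h_p$ ($p\ge5$ prime) lie strictly between $0$ and $\theta$ and tend to $\theta$, and the $h_{pq}$ tend to $\theta$ from strictly above.

The plan for the rest: write $\mathrm h$ as a mean of $F$ over Galois conjugates (Section 3), show that all limits of heights lie in $L$ (Section 4), and bound the numbers $I(k,d)$ from below (Sections 5 to 8).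

## 3. The height as a mean over Galois conjugates

**Lemma 3.1.** Let $N$ be the order of $(a,b)\ne(1,1)$. Then
$$\mathrm h(C\cap\omega C)=\operatorname*{mean}_{\sigma\in\mathrm{Gal}(\mathbb Q(\mu_N)/\mathbb Q)}F(\sigma a,\sigma b)-\frac{\Lambda(N)}{\varphi(N)} .$$

*Proof.* The group generated by $a$ and $b$ is a finite subgroup of a multiplicative group of a field, hence cyclic, and its exponent is $N$. So it is $\mu_N$, and we may take $K=\mathbb Q(a,b)=\mathbb Q(\mu_N)$. By (1.1) the infinite places contribute the mean of $F(\sigma a,\sigma b)$.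

Let $v$ be a place above a prime $p$. The coordinates in (1.1) are algebraic integers, so their maximum at $v$ is $\le1$. If it is $<1$, then $a\equiv b\equiv1$ modulo $v$. Roots of unity of order prime to $p$ stay distinct under reduction, so $a$ and $b$ have $p$-power order, and $N=p^e$ with $e\ge1$. So if $N$ is not a prime power, finite places contribute $0=-\Lambda(N)/\varphi(N)$.

Conversely let $N=p^e$, $e\ge1$. One of $a,b$ has order $N$; say $a$, the other case being symmetric. Then $b=a^r$, so $1-b=1-a^r$ and $a-b=a(1-a^{r-1})$ are multiples of $1-a$ in the ring of integers. The maximum at $v\mid p$ is therefore $|1-a|_v$. The total contribution of the places above $p$ is $\frac1{\varphi(N)}\log|N_{K/\mathbb Q}(1-a)|_p$. That norm is the value at $1$ of the $p^e$-th cyclotomic polynomial, which is $p$. So the contribution is $-\frac{\log p}{\varphi(N)}$. $\square$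

Check: for $(a,b)=(i,-i)$ we have $F=\log\max(\sqrt2,\sqrt2,2)=\log2$, and $\log2-\frac{\log2}2=\frac12\log2=h_4$, as in Section 1.

## 4. Limits of heights along sequences of torsion points

A sensible plan now: if the $\omega_n$ are distinct, their orders $N_n$ tend to infinity and $\Lambda(N_n)/\varphi(N_n)\to0$. Compute the weak limit $\nu$ of the Galois orbits in $\mathbb T$ by Weyl's criterion and conclude $\mathrm h\to\int F\,d\nu$. The computation of $\nu$ works. The conclusion does not follow, because $F$ is unbounded below near $(1,1)$, and weak convergence says nothing about integrals of unbounded functions. For example, on $S^1$ let $\nu_n=(1-\frac1n)\,\mathrm{Haar}+\frac1n\delta_{x_n}$ with $\log|1-x_n|=-n$. Then $\nu_n\to\mathrm{Haar}$ weakly, but $\int\log|1-z|\,d\nu_n=-1$ for all $n$, while the Haar integral is $0$.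

What rules this out for Galois orbits is arithmetic. We have $F\ge\log|1-a|$, and by (F2) the mean of $\log|1-\sigma a|$ over conjugates is never negative. So the conjugates cannot put too much mass near the singularity.

Put $\ell(z)=\log|1-z|$, $\ell_M=\max(\ell,-M)$, $F_M=\max(F,-M)$; the functions $\ell_M,F_M$ are continuous. Put $\kappa_M=\int_{S^1}(\ell_M-\ell)=\int_{S^1}\ell_M$, the equality by (F3). Then $\kappa_M\to0$ as $M\to\infty$ by dominated convergence. Since $x\mapsto\max(x,-M)-x=\max(0,-M-x)$ is nonincreasing,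
$$F\ge\ell(q)\ \Longrightarrow\ 0\le F_M-F\le\ell_M(q)-\ell(q)\qquad\text{for each }q\in\{a,b,a/b\},\tag{4.1}$$
and $F\ge\ell(q)$ does hold, as $|1-a/b|=|a-b|$.

**Lemma 4.1.** Let $D_M(m)$ be the mean of $\ell_M-\ell$ over the primitive $m$-th roots of unity. Then $\sup_{m\ge2}D_M(m)\to0$ as $M\to\infty$.

*Proof.* $D_M(m)\ge0$ is nonincreasing in $M$. By (F2) the mean of $\ell$ is $\ge0$, so $D_M(m)\le\operatorname{mean}\ell_M$, and this mean tends to $\kappa_M$ as $m\to\infty$ because $\ell_M$ is continuous and primitive $m$-th roots equidistribute. Given $\eta>0$, choose $M_0$ with $\kappa_{M_0}<\eta$, then $m_0$ with $D_{M_0}(m)<\eta$ for all $m\ge m_0$. By monotonicity $D_M(m)<\eta$ for all $M\ge M_0$, $m\ge m_0$. For the finitely many $m$ with $2\le m<m_0$, $\ell$ is bounded below on the primitive $m$-th roots, so $D_M(m)=0$ for large $M$. $\square$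

**Lemma 4.2.** For primitive $k$ the function $I_k$ is finite and continuous on $S^1$, and its Fourier coefficients are $\int_{S^1}I_k(\zeta)\zeta^{-j}=\hat c(jk)$, where $\hat c(k):=\int_{\mathbb T}F\chi_{-k}$. Moreover $0\le\int(F_M-F)\le\kappa_M$ on each coset $\{\chi_k=\zeta\}$ and on $\mathbb T$.

*Proof.* Complete $k$ to a basis $k,k'$ of the character lattice; this is possible as $k$ is primitive. Then $(\chi_k,\chi_{k'}):\mathbb T\to(S^1)^2$ is an isomorphism, and the cosets of $\ker\chi_k$ are the circles $\{\zeta\}\times S^1$. A character is constant on them only if it lies in $\mathbb Zk$. The characters $a$, $b$, $a/b$ correspond to roots, no two of which are proportional, so at most one of them is constant. Fix a nonconstant $q\in\{a,b,a/b\}$. It pushes the invariant measure of each coset to Haar measure on $S^1$. Integrating (4.1), $0\le\int(F_M-F)\le\kappa_M$ on each coset, uniformly in $\zeta$; the same argument with $q=a$ gives the bound on $\mathbb T$. In particular the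 means of $F$ are finite. The coset means of the continuous function $F_M$ are $\int_{S^1}F_M(\zeta,u)\,du$ in the coordinates above, which is continuous in $\zeta$. They converge uniformly to $I_k$ as $M\to\infty$, so $I_k$ is continuous. Finally, by Fubini in these coordinates, $\int_{S^1}I_k(\zeta)\zeta^{-j}=\int_{\mathbb T}F\chi_k^{-j}=\hat c(jk)$. $\square$

**Proposition 4.3.** Any sequence of pairwise distinct $\omega_n$ with $a_n,b_n,a_n/b_n\ne1$ has a subsequence of one of two types:

* (i) for every $l\ne0$ the order of $\chi_l(\omega_n)$ tends to $\infty$, and then $\mathrm h(C\cap\omega_nC)\to c_0$;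
* (ii) there are a nontrivial $(k,d)$ and $\xi$ of order $d$ with $\chi_k(\omega_n)=\xi$ for all $n$, and then $\mathrm h(C\cap\omega_nC)\to I(k,d)$.

**Step 1: one of the two conditions holds on a subsequence.** If the whole sequence does not satisfy (i), there is $l\neq0$ for which the order of $\chi_l(\omega_n)$ does not tend to $\infty$. Then the order is bounded on a subsequence, so $\chi_l(\omega_n)$ takes finitely many values there, and it is constant on a further subsequence. Write $l=ek$ with $k$ primitive. As $\chi_k(\omega_n)^e$ is constant, $\chi_k(\omega_n)$ takes finitely many values, and it is a constant $\xi$ on a further subsequence. Let $d$ be the order of $\xi$. The pair $(k,d)$ is nontrivial, since a trivial pair would force $a_n=1$, $b_n=1$ or $a_n=b_n$.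

**Step 2: the weak limit of the Galois orbits.** As the $\omega_n$ are distinct, their orders $N_n$ tend to $\infty$. By (F1) the mean of $\chi_l$ over the Galois orbit of $\omega_n$ is $\mu(D)/\varphi(D)$ with $D=\operatorname{ord}\chi_l(\omega_n)$. In case (i) it tends to $0$ for all $l\ne0$. In case (ii), if $l=jk$, it is the mean of $\xi'^j$ over the primitive $d$-th roots $\xi'$. If $l\notin\mathbb Zk$, then $k$ and $l$ are linearly independent (because $k$ is primitive), and the homomorphism $(\chi_k,\chi_l):\mathbb T\to(S^1)^2$ is finite-to-one. Since $\chi_k(\omega_n)$ is constant and the $\omega_n$ are distinct, $\chi_l(\omega_n)$ takes each value only finitely often, so $D\to\infty$ and the mean tends to $0$.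

Let $\nu$ be Haar measure in case (i), and in case (ii) the average over the primitive $d$-th roots $\xi'$ of the invariant measures on $\{\chi_k=\xi'\}$. The limits just found are exactly $\int\chi_l\,d\nu$; for $l\notin\mathbb Zk$ in case (ii) note that $\chi_l$ is nonconstant on the connected group $\ker\chi_k$ and so has mean $0$ on each coset. By Weyl's criterion the Galois orbits converge weakly to $\nu$.

**Step 3: passing from $F_M$ to $F$.** By (4.1) with $q=a$ and $a_n\ne1$, the orbit mean of $F_M-F$ at $\omega_n$ lies between $0$ and $D_M(\operatorname{ord}a_n)\le\sup_{m\ge2}D_M(m)$. By Lemma 4.2, $0\le\int(F_M-F)\,d\nu\le\kappa_M$. The orbit means of the continuous function $F_M$ tend to $\int F_M\,d\nu$. With Lemma 3.1 and $\Lambda(N_n)/\varphi(N_n)\to0$,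
$$\limsup_n\Bigl|\mathrm h(C\cap\omega_nC)-\int F\,d\nu\Bigr|\le\sup_{m\ge2}D_M(m)+\kappa_M .$$
Let $M\to\infty$ and use Lemma 4.1. So $\mathrm h\to\int F\,d\nu$, which is $c_0$ in case (i) and $I(k,d)$ in case (ii). $\square$

Everything now rests on one statement about numbers: every nontrivial $I(k,d)$, and $c_0$, is at least $\theta$. There are infinitely many pairs $(k,d)$, so computing them one by one will not do. The Fourier series $I_k(\zeta)=\sum_j\hat c(jk)\zeta^j$ from Lemma 4.2 handles all but two types of $k$ at once, if we know the size of $\hat c$. For one of the remaining types, its sign decides.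

## 5. Fourier coefficients of $F$

**Step 1: parametrize three points on a circle by the largest arc.** Three distinct points on $S^1$ cut it into three arcs with sum $2\pi$. The chord of an arc $t$ is $2\sin\frac t2$. The longest chord belongs to the largest arc $t$, which lies in $[\frac{2\pi}3,2\pi)$. If $t\le\pi$ this is clear, as $\sin$ increases on $[0,\frac\pi2]$. If $t>\pi$, the other arcs are at most $2\pi-t<\pi$, and $\sin\frac{2\pi-t}2=\sin\frac t2$. So $F=g(t)$.

Up to null sets $\mathbb T$ is the union of six pieces: choose which vertex $z_j$ is off the largest arc, and choose the names of the other two so that this arc runs counterclockwise from $z_l$ to $z_i$. Rotate so that $z_l=e^{-it/2}$, $z_i=e^{it/2}$, $z_j=-e^{i\psi}$. The other two arcs are $\pi\pm\psi-\frac t2$. They must lie in $(0,t)$, so the piece is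
$$\tfrac{2\pi}3<t<2\pi,\qquad|\psi|<w(t):=\min\bigl(\pi-\tfrac t2,\ \tfrac{3t}2-\pi\bigr).$$
The minimum is $\frac{3t}2-\pi$ for $t\le\pi$ and $\pi-\frac t2$ for $t\ge\pi$. The arguments of $z_i/z_l$ and $z_j/z_l$ are $t$ and $\pi+\psi+\frac t2$, and the map from $(t,\psi)$ to them has Jacobian $1$. So Haar measure is $\frac{dt\,d\psi}{4\pi^2}$, and
$$\chi_k=(-1)^{k_j}e^{i(k_i-k_l)t/2}e^{ik_j\psi}.$$
(Check of total mass: $\frac6{4\pi^2}\int2w=\frac3{\pi^2}\bigl(\frac{\pi^2}{12}+\frac{\pi^2}4\bigr)=1$.)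

**Step 2: the value of $c_0$.** We get $c_0=\frac6{4\pi^2}\int g\cdot2w\,dt=\frac3{\pi^2}\int_{2\pi/3}^{2\pi}gw\,dt$. Since $g=-\mathrm{Cl}_2'$ and $w$ vanishes at both ends, $\int gw=\int\mathrm{Cl}_2\,w'=\frac32\int_{2\pi/3}^\pi\mathrm{Cl}_2-\frac12\int_\pi^{2\pi}\mathrm{Cl}_2$. With $\mathrm{Cl}_3(x)=\sum\frac{\cos nx}{n^3}$ we have $\mathrm{Cl}_3'=-\mathrm{Cl}_2$, so
$$c_0=\tfrac3{\pi^2}\Bigl[\tfrac32\bigl(\mathrm{Cl}_3(\tfrac{2\pi}3)-\mathrm{Cl}_3(\pi)\bigr)-\tfrac12\bigl(\mathrm{Cl}_3(\pi)-\mathrm{Cl}_3(2\pi)\bigr)\Bigr].$$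
Here $\mathrm{Cl}_3(2\pi)=\zeta(3)$ and $\mathrm{Cl}_3(\pi)=-\frac34\zeta(3)$. Moreover $\mathrm{Cl}_3(\frac{2\pi}3)=\zeta(3)\bigl[-\frac12(1-\frac1{27})+\frac1{27}\bigr]=-\frac49\zeta(3)$. So
$$c_0=\tfrac{3\zeta(3)}{\pi^2}\Bigl[\tfrac32\bigl(-\tfrac49+\tfrac34\bigr)+\tfrac78\Bigr]=\tfrac{3\zeta(3)}{\pi^2}\Bigl[\tfrac{11}{24}+\tfrac{21}{24}\Bigr]=\tfrac{4\zeta(3)}{\pi^2}=0.48717\ldots$$

**Step 3: reduce $\hat c(k)$ to a one-variable integral.** Let all $k_i\ne0$. Since $F(z)=F(z^{-1})$, $\hat c(k)=\hat c(-k)=\int F\chi_k$. Put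
$$d_0=k_1-k_2,\quad d_1=k_2-k_0,\quad d_2=k_0-k_1 .$$
For fixed $j$ the two orientations give the factors $e^{\pm id_jt/2}$, which add up to $2\cos\frac{d_jt}2$. Also $\int_{-w}^we^{ik_j\psi}d\psi=\frac{2\sin(k_jw)}{k_j}$. Hence
$$\hat c(k)=\frac1{\pi^2}\int_{2\pi/3}^{2\pi}g(t)H(t)\,dt,\qquad H(t)=\sum_j\frac{(-1)^{k_j}}{k_j}\sin(k_jw(t))\cos\tfrac{d_jt}2 .$$

**Step 4: simplify $H$.** Write $\{i,j,l\}=\{0,1,2\}$.

For $t<\pi$, $(-1)^{k_j}\sin(k_jw)=(-1)^{k_j}\sin(\frac{3k_jt}2-k_j\pi)=\sin\frac{3k_jt}2$. From $k_i+k_j+k_l=0$ we get $\frac{3k_j+(k_i-k_l)}2=k_j-k_l$ and $\frac{3k_j-(k_i-k_l)}2=k_j-k_i$, so $\sin\frac{3k_jt}2\cos\frac{d_jt}2=\frac12[\sin(k_j-k_l)t+\sin(k_j-k_i)t]$. In $H$, a pair $\{p,q\}$ with third index $r$ occurs for $j=p$ and $j=q$, with total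
$$\tfrac12\Bigl(\tfrac1{k_p}-\tfrac1{k_q}\Bigr)\sin(k_p-k_q)t=-\tfrac12\cdot\frac{(k_p-k_q)\sin(k_p-k_q)t}{k_pk_q}=-\frac{k_rd_r\sin(d_rt)}{2k_0k_1k_2},$$
as $d_r=\pm(k_p-k_q)$. So $H=-\frac1{2k_0k_1k_2}\sum_ik_id_i\sin(d_it)$.

For $t>\pi$, $(-1)^{k_j}\sin(k_jw)=(-1)^{k_j}\sin(k_j\pi-\frac{k_jt}2)=-\sin\frac{k_jt}2$. Now $k_j+k_i-k_l=-2k_l$ and $k_j-k_i+k_l=-2k_i$, so $-\sin\frac{k_jt}2\cos\frac{d_jt}2=\frac12(\sin k_it+\sin k_lt)$. In $H$ the coefficient of $\sin k_it$ is $\frac12(\frac1{k_j}+\frac1{k_l})=\frac{-k_i}{2k_jk_l}=-\frac{k_i^2}{2k_0k_1k_2}$. So $H=-\frac1{2k_0k_1k_2}\sum_ik_i^2\sin(k_it)$.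

**Step 5: integrate by parts without boundary terms.** The two formulas say $H=-\frac1{2k_0k_1k_2}Q'$ with
$$Q(t)=-\sum k_i\cos(d_it)\ \ (t\le\pi),\qquad Q(t)=-\sum k_i\cos(k_it)\ \ (t\ge\pi).$$
$Q$ is continuous at $\pi$, because $d_i=k_j-k_l$ up to sign and $k_j-k_l\equiv k_j+k_l\equiv k_i$ mod $2$. At $t=\frac{2\pi}3$: $d_0-d_1=k_0+k_1-2k_2=-3k_2$, and cyclically, so the $d_i$ are congruent mod $3$, $\cos\frac{2\pi d_i}3$ does not depend on $i$, and $Q(\frac{2\pi}3)=0$ since $\sum k_i=0$. Near $2\pi$, with $s=2\pi-t$, $Q=\sum k_i(1-\cos k_is)=O(s^2)$, which beats the logarithmic singularity of $g$. So there are no boundary terms, and with $g'=\frac12\cot\frac t2$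
$$\hat c(k)=\frac1{2\pi^2k_0k_1k_2}\int_{2\pi/3}^{2\pi}\tfrac12\cot\tfrac t2\;Q(t)\,dt .$$
On $[\pi,2\pi]$ substitute $s=2\pi-t$; then $\cot\frac t2=-\cot\frac s2$. We get
$$\hat c(k)=-\frac1{2\pi^2k_0k_1k_2}\sum_ik_i\bigl[U(k_i)+V(d_i)\bigr],\tag{5.1}$$
$$U(n)=\int_0^\pi\tfrac12\cot\tfrac s2\,(1-\cos ns)\,ds,\qquad V(n)=\int_{2\pi/3}^\pi\tfrac12\cot\tfrac t2\cos nt\,dt .$$

**Step 6: what we need about $U$ and $V$.** Both are even in $n$. Since $\cot\frac t2>0$ on $[\frac{2\pi}3,\pi)$,
$$|V(n)|\le V(0)=g(\pi)-g(\tfrac{2\pi}3)=\log\tfrac2{\sqrt3},\qquad V(n)<V(0)\ \text{for }n\ne0 .$$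
Also $U(0)=0$. From $\cos ns-\cos(n+1)s=2\sin\frac{(2n+1)s}2\sin\frac s2$ we get, for $n\ge0$,
$$U(n+1)-U(n)=\int_0^\pi\sin\tfrac{(2n+1)s}2\cos\tfrac s2\,ds=\tfrac12\int_0^\pi\bigl(\sin ns+\sin(n+1)s\bigr)ds=\begin{cases}1/n&n\text{ odd},\\1/(n+1)&n\text{ even},\end{cases}$$
because $\int_0^\pi\sin ms\,ds$ is $\frac2m$ for $m$ odd and $0$ for $m$ even. So $U$ is strictly increasing on $n\ge0$, $U(n+1)-U(n)\le\frac1n$ for $n\ge1$, and $U(1)=1$, $U(2)=2$.

## 6. Directions $k=(-(m+n),m,n)$ with $mn\ge2$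

Let $k$ be primitive. If some $k_i=0$, then $k$ is a root. Otherwise two of the $k_i$ have the same sign, and up to permutation and sign $k=(-(m+n),m,n)$ with $m,n\ge1$ coprime. For such $k$ we show that $I_k$ is close to $c_0$ everywhere.

**Step 1: bound $\hat c(jk)$.** Let $j\ge1$, $K_1=jm$, $K_2=jn$, $S=K_1+K_2$. Formula (5.1) for $jk=(-S,K_1,K_2)$, where the product of the entries is $-SK_1K_2$, gives $\hat c(jk)=\frac E{2\pi^2SK_1K_2}$ with
$$E=-\bigl[K_1(U(S)-U(K_1))+K_2(U(S)-U(K_2))\bigr]+\bigl[K_1V(d_1)+K_2V(d_2)-SV(d_0)\bigr],$$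
where the $d_i$ are formed from $jk$. Since increments of $U$ from $K_1$ on are at most $\frac1{K_1}$, we have $0\le U(S)-U(K_1)\le\frac{K_2}{K_1}$, and symmetrically $0\le U(S)-U(K_2)\le\frac{K_1}{K_2}$. So the first bracket lies in $[0,K_2+K_1]=[0,S]$. The second is at most $2SV(0)=S\log\frac43$ in absolute value. Since $\hat c(-k)=\hat c(k)$, for all $j\ne0$
$$|\hat c(jk)|\le\frac{1+\log(4/3)}{2\pi^2mn\,j^2}.\tag{6.1}$$

**Step 2: sum.** By (6.1) the Fourier series of the continuous function $I_k$ converges absolutely, hence to $I_k$: $I_k(\zeta)=\sum_j\hat c(jk)\zeta^j$, with constant term $\hat c(0)=c_0$. As $\sum_{j\ne0}j^{-2}=\frac{\pi^2}3$, for all $\zeta\in S^1$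
$$|I_k(\zeta)-c_0|\le\frac{1+\log(4/3)}{6mn}\le\frac{0.2147}{mn}.\tag{6.2}$$
For $mn\ge2$ this gives $I(k,d)\ge0.4871-0.1074>0.379$ for every $d\ge1$.

For $m=n=1$ the bound (6.2) only gives $0.4871-0.2147=0.2724$, which is below $\theta$. This must be so to some extent, since $I(k,1)=\theta$ there. That direction needs more than absolute values.

## 7. The direction $(-2,1,1)$

Here the signs help: all nonconstant Fourier coefficients of $I_k$ are negative, so $\zeta=1$ is the minimum of $I_k$.

**Step 1: signs.** Let $k=(-2,1,1)$ and $j\ge1$. In Step 1 of Section 6, $K_1=K_2=j$, $S=2j$, $d_0=0$, $d_1=3j$, $d_2=-3j$, so $E=2j\bigl[U(j)-U(2j)+V(3j)-V(0)\bigr]$ and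
$$\hat c(jk)=\frac1{2\pi^2j^2}\bigl[U(j)-U(2j)+V(3j)-V(0)\bigr]<0,$$
because $U$ is strictly increasing and $V(3j)\le V(0)$. By (6.1), which holds for $mn=1$ too, the series converges absolutely. With $\gamma_j=2|\hat c(jk)|>0$,
$$I_k(\zeta)=c_0-\sum_{j\ge1}\gamma_j\operatorname{Re}\zeta^j,\qquad \theta=I_k(1)=c_0-\sum_{j\ge1}\gamma_j,\tag{7.1}$$
the second by (2.1).

**Step 2: averages over $d\ge2$.** With $D_j=d/\gcd(d,j)$, (F1) gives
$$I(k,d)=\theta+\sum_{j\ge1}\gamma_j\Bigl(1-\frac{\mu(D_j)}{\varphi(D_j)}\Bigr),$$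
and all terms are $\ge0$. For $d\ge2$ we have $\frac{\mu(d)}{\varphi(d)}\le\frac12$: if $\mu(d)=1$, then $d$ has at least two prime factors and $\varphi(d)\ge2$. Keeping only $j=1$,
$$I(k,d)\ge\theta+\tfrac12\gamma_1=\theta+\tfrac1{2\pi^2}\bigl(U(2)-U(1)+V(0)-V(3)\bigr)>\theta+\tfrac1{2\pi^2},\tag{7.2}$$
as $U(2)-U(1)=1$ and $V(3)<V(0)$.

## 8. Root directions, $d\ge2$

By symmetry take $k=(-1,1,0)$: here $a=e^{i\alpha}$ is fixed and $b$ is uniform. Formula (5.1) does not apply, since one $k_i$ is $0$. Put $G(\alpha)=I_k(e^{i\alpha})$, which is even and continuous. One might look for a pointwise bound $G\ge\text{const}>\theta$ as in Section 6. It does not exist: $G(0)=I_k(1)=0$, as we saw in Section 2, so $G<\theta$ near $0$, and for large $d$ some primitive $d$-th roots are near $1$. We must use the average over the primitive $d$-th roots. The tool is again (F2): the mean of $g$ over primitive $d$-th roots, $d\ge2$, is $\ge0$. So it suffices to bound $G-\lambda g$ from below for some $\lambda\ge0$.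 We take $\lambda=\frac16$.

**Step 1: compute $G$.** Let $0<\alpha\le\pi$. Recall $F=g(\text{largest arc})$, and $g(2\pi-\alpha)=g(\alpha)$.

Let $\alpha\le\frac{2\pi}3$. If $b$ is in the short arc between $1$ and $a$, the largest arc is $2\pi-\alpha$ and $F=g(\alpha)$. If $b$ cuts the long arc into $s$ and $2\pi-\alpha-s$, the larger of these is $\ge\pi-\frac\alpha2\ge\alpha$, so it is the largest arc. Hence
$$2\pi G(\alpha)=\alpha g(\alpha)+2\int_{\pi-\alpha/2}^{2\pi-\alpha}g=\alpha g(\alpha)+2\mathrm{Cl}_2(\pi-\tfrac\alpha2)+2\mathrm{Cl}_2(\alpha).\tag{8.1}$$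

Let $\frac{2\pi}3\le\alpha\le\pi$. For $b$ in the short arc again the largest arc is $2\pi-\alpha$ and $F=g(\alpha)$. For $b$ in the long arc, the largest arc is $\alpha$ when both $s\le\alpha$ and $2\pi-\alpha-s\le\alpha$, that is, for $2\pi-2\alpha\le s\le\alpha$, an interval of length $3\alpha-2\pi$. Otherwise it is $\max(s,2\pi-\alpha-s)>\alpha$. Hence
$$2\pi G(\alpha)=(4\alpha-2\pi)g(\alpha)+2\int_\alpha^{2\pi-\alpha}g=(4\alpha-2\pi)g(\alpha)+4\mathrm{Cl}_2(\alpha).\tag{8.2}$$
(Check: $\alpha=\pi$ gives $G(\pi)=g(\pi)=\log2$, as in Section 2.)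

**Step 2: the claim.** We show that $\Phi(\alpha):=G(\alpha)-\frac16g(\alpha)>0.378$ on $(0,\pi]$.

**Step 3: the interval $(0,\frac\pi3]$.** By (8.1),
$$2\pi\Phi(\alpha)=-(\tfrac\pi3-\alpha)g(\alpha)+2\mathrm{Cl}_2(\pi-\tfrac\alpha2)+2\mathrm{Cl}_2(\alpha).$$
We use three estimates.

* $g(\alpha)=\log(2\sin\frac\alpha2)\le\log\alpha$.
* $\mathrm{Cl}_2(\alpha)=-\int_0^\alpha g\ge-\int_0^\alpha\log s\,ds=\alpha-\alpha\log\alpha$.
* $\mathrm{Cl}_2(\pi-\frac\alpha2)=\int_{\pi-\alpha/2}^\pi g=\int_0^{\alpha/2}\log(2\cos\frac s2)\,ds\ge\frac\alpha2\log(2\cos\frac\pi{12})\ge0.65\cdot\frac\alpha2$, since $\frac s2\le\frac\pi{12}$ and $\log(2\cos\frac\pi{12})=0.658\ldots$.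

As $\frac\pi3-\alpha\ge0$, these give
$$2\pi\Phi(\alpha)\ge\psi(\alpha):=2.65\,\alpha-(\tfrac\pi3+\alpha)\log\alpha .$$
Now $\psi'(\alpha)=1.65-\log\alpha-\frac\pi{3\alpha}$ and $\psi''(\alpha)=\frac{\pi/3-\alpha}{\alpha^2}\ge0$, so $\psi$ is convex on $(0,\frac\pi3]$ and lies above its tangents. Take the tangent at $\alpha_0=e^{-7/8}=0.41686\ldots$, where $\psi'(\alpha_0)=2.525-2.5121\ldots>0$. For $\alpha\in(0,\frac\pi3]$,
$$\psi(\alpha)\ge\psi(\alpha_0)+\psi'(\alpha_0)(\alpha-\alpha_0)\ge\psi(\alpha_0)-\alpha_0\psi'(\alpha_0).$$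
The last expression is $2.65\alpha_0+\frac78(\frac\pi3+\alpha_0)-2.525\alpha_0+\frac\pi3=\alpha_0+\frac\pi3\cdot\frac{15}8>2.380$. So $\Phi>\frac{2.380}{2\pi}>0.378$.

**Step 4: the interval $[\frac\pi3,\pi]$.** Here $\Phi$ is nondecreasing. On $(\frac\pi3,\frac{2\pi}3)$ we differentiate $(\alpha-\frac\pi3)g(\alpha)+2\mathrm{Cl}_2(\pi-\frac\alpha2)+2\mathrm{Cl}_2(\alpha)$, using $\mathrm{Cl}_2'=-g$:
$$2\pi\Phi'(\alpha)=\tfrac12(\alpha-\tfrac\pi3)\cot\tfrac\alpha2+g(\pi-\tfrac\alpha2)-g(\alpha)=\tfrac12(\alpha-\tfrac\pi3)\cot\tfrac\alpha2-\log(2\sin\tfrac\alpha4)\ge0 .$$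
The second equality holds because $g(\pi-\frac\alpha2)=\log(2\cos\frac\alpha4)$ and $g(\alpha)=\log(4\sin\frac\alpha4\cos\frac\alpha4)$. The sign is right because $\frac\alpha4\le\frac\pi6$. On $(\frac{2\pi}3,\pi)$, (8.2) gives $2\pi\Phi=(4\alpha-2\pi-\frac\pi3)g(\alpha)+4\mathrm{Cl}_2(\alpha)$ and
$$2\pi\Phi'(\alpha)=\bigl(2\alpha-\pi-\tfrac\pi6\bigr)\cot\tfrac\alpha2\ge0,$$
as $2\alpha\ge\frac{8\pi}6>\frac{7\pi}6$. Since $\Phi$ is continuous, $\Phi\ge\Phi(\frac\pi3)>0.378$ on $[\frac\pi3,\pi]$. This proves the claim.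

**Step 5: average.** By evenness, $G(\alpha)\ge0.378+\frac16\log|1-e^{i\alpha}|$ for all $\alpha\not\equiv0$. Averaging over the primitive $d$-th roots, $d\ge2$, (F2) gives
$$I(k,d)\ge0.378+\frac{\Lambda(d)}{6\varphi(d)}\ge0.378 .\tag{8.3}$$

**All bounds together.** We have $\theta+\frac1{2\pi^2}=0.3737\ldots$, while $c_0>0.487$. Section 6 covers non-root $k$ with $mn\ge2$ and all $d$, (7.2) covers permutations of $\pm(-2,1,1)$ with $d\ge2$, and (8.3) covers roots with $d\ge2$. With (2.1),
$$I(k,d)=\theta\ \text{ for exceptional }(k,d);\qquad c_0>\theta+\tfrac1{2\pi^2},\quad I(k,d)>\theta+\tfrac1{2\pi^2}\ \text{ for all other nontrivial }(k,d).\tag{8.4}$$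

## 9. Finiteness below $\theta-\varepsilon$ and the set of limits

**Proof of Theorem 2.1.** Suppose infinitely many $\omega$ satisfy $0<\mathrm h(C\cap\omega C)\le\theta-\varepsilon$. By (1.2) they satisfy $a,b,a/b\ne1$. By Proposition 4.3 there is a sequence of distinct ones whose heights converge to $c_0$ or to some nontrivial $I(k,d)$. By (8.4) this limit is $\ge\theta$. But all the heights are $\le\theta-\varepsilon$, a contradiction. So the set is finite for every $\varepsilon>0$. $\square$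

**Proof of Theorem 2.2(a).** The value of $c_0$ was computed in Section 5.

**Step 1: every limit is in $L$.** Let $\mathrm h(C\cap\omega_nC)$ converge, with the $\omega_n$ distinct. If infinitely many $\omega_n$ lie on $a=1$, $b=1$ or $a=b$, the limit is $0$. Otherwise drop the finitely many that do and apply Proposition 4.3: the limit is $c_0$ or a nontrivial $I(k,d)$.

**Step 2: every element of $L$ is a limit.** The value $0$ is attained along $\omega=(1,\zeta)$.

Let $(k,d)$ be nontrivial and $\xi$ of order $d$. In the coordinates $(\chi_k,\chi_{k'})$ of Lemma 4.2, the curve $\chi_k=\xi$ contains the torsion points with $\chi_{k'}$ any root of unity, so infinitely many. Only finitely many lie on $a=1$, $b=1$ or $a=b$. Indeed, let $q\in\{a,b,a/b\}$. If $q$ is not $\chi_k^{\pm1}$, then $(\chi_k,q)$ is finite-to-one and $q=1$ has finitely many solutions on the curve. If $q=\chi_k^{\pm1}$, then $k$ is a root, so $d\ge2$ and $q=\xi^{\pm1}\ne1$ on the curve. Take any sequence of distinct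 remaining points. Every subsequence has a further subsequence as in Proposition 4.3. Type (i) is impossible, since $\chi_k$ has constant order $d$. In type (ii), with some $(k',d')$, if $k'\notin\mathbb Zk$, then $(\chi_k,\chi_{k'})$ is finite-to-one and cannot be constant on infinitely many points. So $k'=\pm k$ and $d'=d$, and the limit is $I(\pm k,d)=I(k,d)$. Hence $\mathrm h\to I(k,d)$ along the curve.

For $c_0$ take $(a,b)=(\zeta,\zeta^p)$ with $\zeta$ of order $p^2$ and $p\to\infty$ prime. Then $a$, $b$ and $a/b=\zeta^{1-p}$ are $\ne1$. For a character $a^{l_1}b^{l_2}$ with $(l_1,l_2)\ne0$ and $p$ large, $0<|l_1+pl_2|<p^2$, so $\zeta^{l_1+pl_2}$ has order $\ge p$. The sequence is of type (i), and $\mathrm h\to c_0$.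

**Step 3: an accumulation point of $L$ must be $c_0$.** Take infinitely many distinct values $I(k_n,d_n)$, with $k_n$ in the normal form of Section 6 or equal to one fixed root. Only finitely many pairs $(m,n)$ have $mn$ below a given bound. So on a subsequence either $k_n$ is a non-root with $m_nn_n\to\infty$, and then $I(k_n,d_n)\to c_0$ by (6.2), or $k_n=k$ is fixed and $d_n\to\infty$. In the second case $I(k,d_n)\to\int_{S^1}I_k=\hat c(0)=c_0$, by equidistribution of primitive $d_n$-th roots and continuity of $I_k$.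

**Step 4: $c_0$ is an accumulation point.** Let $k=(-2,1,1)$ and $d=q$ prime. By (7.1) and (F1), where $D_j=q$ with $\mu(q)/\varphi(q)=-\frac1{q-1}$ if $q\nmid j$, and $D_j=1$ if $q\mid j$,
$$I(k,q)-c_0=\frac1{q-1}\sum_{q\nmid j}\gamma_j-\sum_{q\mid j}\gamma_j=\frac{c_0-\theta}{q-1}-\frac q{q-1}\sum_{q\mid j}\gamma_j=\frac{c_0-\theta}{q-1}+O(q^{-2}),$$
since $\gamma_j=O(j^{-2})$. As $c_0>\theta$, this is nonzero for large $q$, and it tends to $0$. So $I(k,q)$ takes infinitely many values, which accumulate at $c_0$. $\square$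

**Proof of Theorem 2.2(b).** The first two sentences are (8.4). Suppose infinitely many $\omega$ off the three exceptional curves satisfy $0<\mathrm h(C\cap\omega C)\le\theta+\frac1{2\pi^2}$. By (1.2) and Proposition 4.3 a sequence of distinct ones has heights tending to $c_0$ or to $I(k,d)$ with $(k,d)$ nontrivial, and $(k,d)$ is not exceptional, since the points satisfy $\chi_k=\xi$ and lie off the exceptional curves. By (8.4) the limit is $>\theta+\frac1{2\pi^2}$, a contradiction. Along an exceptional curve, Step 2 above gives $\mathrm h\to I(k,1)=\theta$, after removing the finitely many points where $a$, $b$ or $a/b$ equals $1$. $\square$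

Part (c) is Proposition 1.1: infinitely many heights on the curve $\omega_1\omega_2=1$ lie strictly between $0$ and $\theta$, and others on the same curve approach $\theta$ strictly from above. So in Theorem 2.1 the constant $\theta$ is sharp, and $\varepsilon$ cannot be taken to be $0$.
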